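\title{Polynomial Fourier decay of self-similar measures for almost every choice of rotations}

\begin{abstract}
Let $d\ge2$ and $m\ge2$. We prove that for Haar almost every tuple of rotations $(\theta_1,\dots,\theta_m)\in\mathrm{SO}(d)^m$, every non-trivial self-similar measure generated by maps $y\mapsto r_j\theta_jy+b_j$ has polynomial Fourier decay, whatever the contraction ratios $r_j$, the translations $b_j$ and the weights. We also compute the Hausdorff dimension of the set of irreducible exceptional tuples: it is $\dim\mathrm{SO}(d)$ for $d\ge3$ and $0$ for $d=2$. The proof uses no spectral gap. It is an Erd\H{o}s--Kahane type multiscale covering argument in the space of all parameters together with the frequency.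
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $d\ge2$, $m\ge2$ and $\mathcal A=\{1,\dots,m\}$. We consider iterated function systems $\Phi=\{f_1,\dots,f_m\}$ on $\mathbb R^d$ of the form
\[
f_j(y)=r_j\theta_jy+b_j,\qquad 0<r_j<1,\quad \theta_j\in\mathrm{SO}(d),\quad b_j\in\mathbb R^d,
\]
and call $\theta=(\theta_1,\dots,\theta_m)$ the \emph{rotations} of $\Phi$. Given a probability vector $p=(p_1,\dots,p_m)$ with positive entries, the \emph{self-similar measure} of $(\Phi,p)$ is the unique Borel probability measure $\mu$ on $\mathbb R^d$ with $\mu=\sum_jp_j\,f_j\mu$, where $f_j\mu$ is the push-forward of $\mu$ under $f_j$. It is \emph{non-trivial} if it is not a Dirac mass. This holds exactly when the $f_j$ have no common fixed point, because $\delta_y=\sum_jp_j\delta_{f_j(y)}$ if and only if $f_j(y)=y$ for all $j$.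

Write $\mathrm e(t)=e^{2\pi it}$ and $\widehat\mu(\xi)=\int\mathrm e(-\langle\xi,y\rangle)\,d\mu(y)$. The measure $\mu$ is a \emph{Rajchman measure} if $\widehat\mu(\xi)\to0$ as $|\xi|\to\infty$, and it has \emph{polynomial Fourier decay} if $|\widehat\mu(\xi)|=O(|\xi|^{-\alpha})$ as $|\xi|\to\infty$ for some $\alpha>0$. The value $|\widehat\mu(\xi)|$ is close to $1$ when most of the mass of $\mu$ lies near one family of parallel hyperplanes $\langle\xi,y\rangle\in c+\mathbb Z$; decay says that no such periodic pattern persists at small scales. Self-similarity turns into the relation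
\begin{equation}\label{eq:onestep}
\widehat\mu(\xi)=\sum_{j}p_j\,\mathrm e(-\langle\xi,b_j\rangle)\,\widehat\mu(r_j\theta_j^\top\xi).
\end{equation}
It takes about $\log|\xi|$ iterations of \eqref{eq:onestep} to bring $\xi$ down to unit size. If the phases fail to align at a positive proportion of these scales, and each failure costs a fixed factor less than $1$, the total gain is a negative power of $|\xi|$. So polynomial decay is the rate to expect, unless something forces the phases to align. Two mechanisms do.

\begin{example}[arithmetic resonance]\label{ex:cantor}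
On the line, where $\mathrm{SO}(1)$ is trivial, take $f_1(y)=y/3$, $f_2(y)=y/3+1$, $p=(\frac12,\frac12)$. Since $|1+\mathrm e(-t)|/2=|\cos\pi t|$ and $\widehat\mu(3^{-l}\xi)\to1$, iterating \eqref{eq:onestep} gives $|\widehat\mu(\xi)|=\prod_{l\ge0}|\cos(\pi\xi3^{-l})|$. At $\xi=3^i$ the factors with $l\le i$ equal $1$, so $|\widehat\mu(3^i)|=\prod_{l\ge1}\cos(\pi3^{-l})>0$ for every $i$, and $\mu$ is not Rajchman.
\end{example}

Call $\theta\in\mathrm{SO}(d)^m$ \emph{reducible} if some subspace $0\ne V\subsetneq\mathbb R^d$ satisfies $\theta_jV=V$ for all $j$, and \emph{irreducible} otherwise.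

\begin{example}[invariant subspace]\label{ex:reducible}
Let $\theta$ be reducible with invariant subspace $V$. Take any ratios and weights, $b_2\in V\setminus\{0\}$ and $b_j=0$ for $j\ne2$. The only fixed point of $f_1$ is $0$ and $f_2(0)\neq0$, so $\mu$ is non-trivial. All $f_j$ map $V$ into itself, so the self-similar measure of the restricted system on $V$ is, by uniqueness, $\mu$ itself. Hence $\mu$ is supported in $V$ and $\widehat\mu=1$ on $V^\perp\ne0$.
\end{example}

An invariant subspace is a coincidence among the rotations. The resonance of Example~\ref{ex:cantor} comes from a lattice that the inverse linear parts preserve, and in dimension $d\ge2$ this restricts the rotations as well as the ratios. One is led to guess that typical rotations exclude both. The following question comes from Sahlsten's paper \cite{Sahlsten}.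

\begin{quote}
Is it true that for Haar almost every $\theta\in\mathrm{SO}(d)^m$, the non-trivial self-similar measures on $\mathbb R^d$ with rotations $\theta$ are Rajchman measures with polynomial Fourier decay?
\end{quote}

Here Haar measure is the product of the Haar probability measures, and the ratios, translations and weights are arbitrary. The order of the quantifiers matters: the null set of exceptional rotations is chosen first and must serve all $(r,b,p)$. It does not suffice to treat almost every $\theta$ for each fixed $(r,b,p)$, nor almost every $(\theta,r,b,p)$: the diagonal of a square is null and meets each horizontal line in a single point, yet it projects onto the whole base.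

\subsection{Results}

The answer is yes. For a system $\Phi$ let $y_1$ be the fixed point of $f_1$ and put
\[
s_\Phi=\Big(\sum_{j}|f_j(y_1)-y_1|^2\Big)^{1/2},
\]
the norm of the vector of translations after $y_1$ is translated to $0$. Then $s_\Phi>0$ exactly in the non-trivial case, and $s_\Phi$ is the unit of length of the system.

\begin{theorem}\label{thm:main}
Let $d\ge2$ and $m\ge2$. For Haar almost every $\theta\in\mathrm{SO}(d)^m$ the following holds: for all $r\in(0,1)^m$, all $b\in(\mathbb R^d)^m$ and all probability vectors $p$ with positive entries, if the self-similar measure $\mu$ is non-trivial, then it has polynomial Fourier decay; in particular it is a Rajchman measure. Moreover, for almost every $\theta$ and every $K\ge2$ there are $\alpha,C>0$ such that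
\[
|\widehat\mu(\xi)|\le C\,(s_\Phi|\xi|)^{-\alpha}\qquad(\xi\ne0)
\]
for all $r\in[1/K,1-1/K]^m$, all $p$ with $p_j\ge1/K$, and all $b$ that give a non-trivial system.
\end{theorem}

Let $D=\dim\mathrm{SO}(d)=d(d-1)/2$, and let $\mathcal E\subset\mathrm{SO}(d)^m$ be the set of $\theta$ for which some non-trivial self-similar measure with rotations $\theta$ fails to have polynomial decay. The proof measures $\mathcal E$ more precisely than the question requires. Hausdorff dimension $\dim_H$ is taken with respect to a Riemannian metric on $\mathrm{SO}(d)^m$ or $\mathrm{SO}(d)^m\times(0,1)^m$; the value does not depend on the metric, since any two are locally bi-Lipschitz equivalent.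

\begin{theorem}\label{thm:dim}
\begin{itemize}
\item[(i)] Every reducible $\theta$ lies in $\mathcal E$, and the reducible tuples form a Haar null set.
\item[(ii)] Let $\mathcal E_{\mathrm{irr}}$ be the set of irreducible tuples in $\mathcal E$. If $d\ge3$, then $\dim_H\mathcal E_{\mathrm{irr}}=D$. If $d=2$, then $\mathcal E_{\mathrm{irr}}\ne\emptyset$ and $\dim_H\mathcal E_{\mathrm{irr}}=0$. The same upper bounds, $D$ and $0$ respectively, hold for the set of pairs $(\theta,r)$ with $\theta$ irreducible for which polynomial decay fails for some non-trivial choice of $b$ and some $p$.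
\end{itemize}
\end{theorem}

\subsection{The dimension count behind the theorems}

Since we cannot fix $(r,b)$, we treat them, together with the frequency, as coordinates of one space and count. Write $\xi=R\omega$ with $|\omega|$ of unit size, and call $(\theta,r,b,\omega)$ \emph{bad at frequency $R$} if $|\widehat\mu(R\omega)|\ge R^{-\varepsilon}$. Moving the parameters by $1/R$ moves the phases in $\widehat\mu(R\omega)$ by a bounded amount, so $1/R$ is the scale at which to count bad points.

The bad set cannot be too small, because of symmetries. Replacing $(b,\omega)$ by $(\gamma b,\omega/\gamma)$ with $\gamma>0$, or $(\theta_j,b_j,\omega)$ by $(g\theta_jg^{-1},gb_j,g\omega)$ with $g\in\mathrm{SO}(d)$, does not change $\widehat\mu(R\omega)$. These symmetries form a group of dimension $k=1+D$, so no count better than $R^k$ can be expected. The main estimate, Proposition~\ref{prop:count}, says that this is nearly attained: on compact sets of irreducible parameters the bad set has at most $R^{k+\kappa}$ points that are $1/R$-separated, with $\kappa$ as small as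 we like if $\varepsilon$ is small. The scaling symmetry does not move $(\theta,r)$, so the bad pairs $(\theta,r)$ need only about $R^{D+2\kappa}$ balls of radius $1/R$, one factor $R^\kappa$ being spent on the weights. Projected to the $mD$-dimensional manifold $\mathrm{SO}(d)^m$, these balls have measure $R^{-(m-1)D+2\kappa}$, which is summable over dyadic $R$ because $(m-1)D\ge1$. This is the only place where $d\ge2$ is needed, and for $d=1$ Example~\ref{ex:cantor} shows that the conclusion fails.

Section~\ref{sec:model} shows the counting mechanism on a two-parameter family on the line. Section~\ref{sec:setup} sets up the parameter space and states the estimate. Sections~\ref{sec:linear} and~\ref{sec:moment} study the problem linearized in the parameters, Section~\ref{sec:count} proves the estimate, and Sections~\ref{sec:main} and~\ref{sec:dim} deduce the theorems.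

\section{A model computation on the line}\label{sec:model}

Let $\mu_r$ be the self-similar measure of $f_1(y)=ry$, $f_2(y)=ry+1$ with $p=(\frac12,\frac12)$. As in Example~\ref{ex:cantor},
\[
|\widehat{\mu_r}(\xi)|=\prod_{l\ge0}|\cos(\pi\xi r^l)|.
\]
The parameters are $(r,\omega)\in[\frac14,\frac34]\times[1,4]$, and $(r,\omega)$ is bad if $|\widehat{\mu_r}(R\omega)|\ge R^{-\varepsilon}$. The translation is fixed, so no symmetry is left and the count to aim for is $R^\kappa$. In this section constants are absolute, $\|t\|$ is the distance from $t$ to $\mathbb Z$, and $\delta=1/200$. We first prove a local count.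

\smallskip
\noindent\emph{Claim. There is $c>0$ such that for every $\kappa>0$, if $\varepsilon$ is small and $R$ is large, the bad points within distance $\rho=cR^{-1/2}$ of a given bad point $(r_0,\omega_0)$ are covered by $R^\kappa$ squares of side $C/R$.}
\smallskip

The trivial bound is $(R\rho)^2\approx R$ squares.

\emph{Step 1: bad points are resonant at most scales.} Each $l$ with $\|R\omega r^l\|\ge\delta$ contributes a factor at most $\cos\pi\delta$. So a bad point has at most $c_\delta\,\varepsilon\log R$ such indices, where $c_\delta=1/\log(1/\cos\pi\delta)$.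

\emph{Step 2: linearize and subtract.} The second derivatives of $(r,\omega)\mapsto\omega r^l$ are $0$, $lr^{l-1}$ and $\omega l(l-1)r^{l-2}$, which are bounded uniformly in $l$. Hence for $(r,\omega)$ within $\rho$ of $(r_0,\omega_0)$,
\[
R\omega r^l-R\omega_0r_0^l=y_l+O(R\rho^2),\qquad y_l=r_0^l(\eta_1+l\eta_2),
\]
with $\eta_1=R(\omega-\omega_0)$ and $\eta_2=R\omega_0(r-r_0)/r_0$. Choose $c$ so that the error is at most $\delta$. This is why $\rho\approx R^{-1/2}$ is the largest scale on which the problem is linear. If both points are bad, then $\|y_l\|<3\delta$ for all $l$ outside a set $\mathcal L$ of at most $s=2c_\delta\,\varepsilon\log R$ indices. The unknown phases $R\omega_0r_0^l$ have disappeared.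

\emph{Step 3: count in the linear problem.} The second difference of $l\mapsto\eta_1+l\eta_2$ vanishes, so $y_l=2r_0^{-1}y_{l+1}-r_0^{-2}y_{l+2}$. Write $y_l=n_l+\epsilon_l$ with $n_l\in\mathbb Z$, $|\epsilon_l|\le\frac12$. Then
\[
n_l-\big(2r_0^{-1}n_{l+1}-r_0^{-2}n_{l+2}\big)=2r_0^{-1}\epsilon_{l+1}-r_0^{-2}\epsilon_{l+2}-\epsilon_l ,
\]
and the coefficients on the right have total size $(1+r_0^{-1})^2\le25$. If none of $l,l+1,l+2$ lies in $\mathcal L$, the right side is smaller than $75\delta<\frac12$, so $n_{l+1}$ and $n_{l+2}$ determine $n_l$. In any case it is at most $25/2$, which leaves at most $26$ choices. Since $|y_l|\le(3/4)^l(1+16l)R\rho$, there is $L\le C\log R$ with $n_l=0$ for $l\ge L$. Build the sequence downward from $n_{L+1}=n_L=0$. The set $\mathcal L\cap[0,L+1]$ can be chosen in at most $\sum_{i\le s}\binom{L+2}{i}\le(e(L+2)/s)^s$ ways, and each of its elements spoils at most three steps. So there are at most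
\[
\big(e(L+2)/s\big)^s\,26^{3s}\le R^{\,2c_\delta\varepsilon(\log(C/\varepsilon)+3\log26)}
\]
sequences $(n_l)$, and the exponent tends to $0$ with $\varepsilon$. Finally, $(n_0,n_1)$ fixes $\eta_1=y_0$ and $\eta_2=y_1/r_0-y_0$ up to $O(1)$, hence $(r,\omega)$ up to $O(1/R)$. This proves the claim.

\emph{Step 4: count the $\rho$-balls by descending in frequency.} We only describe this step; Lemma~\ref{lem:coarse} carries it out in general. Dropping the first $l$ factors gives $|\widehat{\mu_r}(R\omega)|\le|\widehat{\mu_r}(R\omega r^l)|$. Fix $R'$ slightly below $R^{1/2}$ and choose $l\le C\log R$ with $\omega'=(R/R')r^l\omega\in[1,4]$. Then $|\widehat{\mu_r}(R'\omega')|\ge R^{-\varepsilon}$, so $(r,\omega')$ is bad at frequency $R'$ with $\varepsilon$ roughly doubled. The map $(r,\omega)\mapsto(r,\omega')$ stretches distances by at most $Cl$. Thus counting at scale $\rho$ at frequency $R$ is, up to logarithms, counting at the natural scale $1/R'$ at frequency $R'$. A bound $R^a$ improves to about $R^{a/2+\kappa}$, and finitely many rounds bring $a$ close to $2\kappa$.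

Three features of the general case are missing from the model.
\begin{itemize}
\item If the translation $b_2$ is also a parameter, the phases $R\omega b_2r^l$ depend on $\omega b_2$ only, and the direction $(\dot\omega,\dot b_2)=(\omega,-b_2)$ is invisible to them. In general there is a $k$-dimensional space of invisible directions, and we must show that there are no others (Lemma~\ref{lem:kernel}).
\item When the linear parts $r_j\theta_j$ differ and do not commute, $\widehat\mu$ is not an infinite product, and there is no integer sequence and no recurrence. Steps 1--3 are replaced by a uniform gap $|\widehat\nu|\le1-c_0$ (Lemma~\ref{lem:gap}) and a bound for high moments (Proposition~\ref{prop:moment}). The subtraction in Step 2 becomes a positivity argument.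
\item In Step 4 there is not one index $l$ but a family of words, as many as a power of $R$, and they must be summed with their weights.
\end{itemize}

\section{Parameters and the counting estimate}\label{sec:setup}

\subsection{Coding and normalization}

For a finite word $u=u_1\cdots u_l$ over $\mathcal A$ let $|u|=l$, let $u^-$ be $u$ without its last letter, and with $A_j=r_j\theta_j$ put
\[
A_u=A_{u_1}\cdots A_{u_l}=r_u\theta_u,\qquad p_u=p_{u_1}\cdots p_{u_l},\qquad f_{u_1}\circ\dots\circ f_{u_l}(y)=A_uy+b_u .
\]
For the empty word $A_u=I$ and $b_u=0$. For an infinite word $w\in\mathcal A^{\mathbb N}$ let $w|l$ be its prefix of length $l$ and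
\[
F_w=\sum_{l\ge0}A_{w|l}\,b_{w_{l+1}},\qquad\text{so that}\qquad F_{uw}=b_u+A_uF_w .
\]
Let $\mathbb P,\mathbb E$ refer to the Bernoulli law with weights $p$, under which the letters of $w$ are independent with $\mathbb P(w_l=j)=p_j$. Since $F_{jw}=f_j(F_w)$, the law of $F_w$ solves the self-similarity equation and equals $\mu$. A \emph{prefix code} is a finite set $\mathcal U$ of finite words such that every infinite word has exactly one prefix in $\mathcal U$. This prefix equals $u$ with probability $p_u$, and given that, the rest of the word again has the Bernoulli law. Therefore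
\begin{equation}\label{eq:code}
\widehat\mu(\xi)=\sum_{u\in\mathcal U}p_u\,\mathrm e(-\langle\xi,b_u\rangle)\,\widehat\mu(A_u^\top\xi).
\end{equation}
All codes below arise by stopping at the first prefix where some quantity drops below a threshold; this gives a prefix code as soon as the stopping length is bounded.

Let $\Phi$ be non-trivial and let $\mu'$ be the push-forward of $\mu$ under $y\mapsto(y-y_1)/s_\Phi$. It is the self-similar measure of the system with the same $A_j$ and $p$ and with translations $b_j'=(f_j(y_1)-y_1)/s_\Phi$, and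
\begin{equation}\label{eq:normal}
|\widehat\mu(\xi)|=|\widehat{\mu'}(s_\Phi\xi)|.
\end{equation}
The new system is \emph{normalized}: $b_1'=0$ and $|b'|=1$, where $|b|$ denotes the Euclidean norm of $(b_2,\dots,b_m)$. From now on $b_1=0$. Then $F_{1^\infty}=0$ and $F_{u1^\infty}=b_u$, where $1^\infty=111\cdots$. We let $|b|$ vary in $[\frac12,2]$ instead of fixing it. This keeps the parameter space a Lie group at the cost of one dimension, which is recovered in Lemma~\ref{lem:pairs}.

\subsection{The parameter space}

Let $\mathcal G=\{r\theta:r>0,\ \theta\in\mathrm{SO}(d)\}$, a Lie group with Lie algebra $\mathfrak g=\mathbb RI\oplus\mathfrak{so}(d)$ of dimension $k=1+D$. For a matrix $S$ let $|S|$ be the Frobenius norm and $\|S\|\le|S|$ the operator norm. Give the tangent vector $AS$ at $A\in\mathcal G$ ($S\in\mathfrak g$) the length $|S|$. This Riemannian metric is left-invariant by definition and right-invariant because $|A^{-1}SA|=|\theta^{-1}S\theta|=|S|$ for $A=r\theta$. The geodesics of a bi-invariant metric are the curves $s\mapsto A\exp(sS)$; in particular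 the metric is complete. As $I\perp\mathfrak{so}(d)$, it is a product metric on $\mathbb R_{>0}\times\mathrm{SO}(d)$. So the projection $\mathcal G^m\to\mathrm{SO}(d)^m$ is $1$-Lipschitz, and Haar measure on $\mathrm{SO}(d)^m$ is the normalized Riemannian volume.

Put
\[
\mathcal P=\mathcal G^m\times(\mathbb R^d)^{m-1},\qquad\mathcal Z=\mathcal P\times\mathbb R^d,
\]
with product metrics, so that a distance in a product is at least the distance in each factor. Points are written $x=(A_1,\dots,A_m;b_2,\dots,b_m)$ and $z=(x,\omega)$, and $\mu_{x,p}$, or $\mu_x$ if $p$ is fixed, is the self-similar measure when all ratios are less than $1$. Let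
\[
E_0=\mathfrak g^m\oplus(\mathbb R^d)^{m-1},\qquad E=\mathbb R^d\oplus E_0,\qquad n=\dim E=\dim\mathcal Z=m(k+d).
\]
For $\zeta=(S_1,\dots,S_m;\dot b_2,\dots,\dot b_m)\in E_0$ and $\eta=(\dot\omega,\zeta)\in E$ put $x[\zeta]=(A_j\exp S_j;\,b_j+\dot b_j)$ and $z[\eta]=(x[\zeta],\omega+\dot\omega)$, with $\dot b_1=0$. These are the Riemannian exponential maps. We use two facts.
\begin{itemize}
\item[(G1)] Always $\operatorname{dist}(z,z[\eta])\le|\eta|$, and by the Hopf--Rinow theorem any $z'$ equals $z[\eta]$ for some $\eta$ with $|\eta|=\operatorname{dist}(z,z')$. So the closed ball $B(z,\rho)$ is $\{z[\eta]:|\eta|\le\rho\}$.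
\item[(G2)] For $\rho_0$ small, each map $\eta\mapsto z[\eta]$ is a diffeomorphism of $\{|\eta|\le\rho_0\}$ onto $B(z,\rho_0)$ with Jacobian in $[\frac12,2]$. At one point this holds because the differential at $0$ is an isometry; left translations of the group $\mathcal Z$ are isometries and carry it to all points. Hence $c\rho^n\le\operatorname{vol}B(z,\rho)\le C\rho^n$ for $\rho\le\rho_0$.
\end{itemize}

\subsection{Compact sets and derivative bounds}

Uniform constants will come from compactness, so we exhaust the irreducible parameters. For an integer $K\ge\max(3,m)$ let $\Theta_K$ be the set of $\theta$ with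
\[
\max_j\|(I-P_V)\theta_jP_V\|\ge1/K\quad\text{for every subspace }0\ne V\subsetneq\mathbb R^d,
\]
where $P_V$ is the orthogonal projection onto $V$. The set $\Theta_K$ is closed, hence compact, and increases with $K$. The maximum vanishes exactly when $V$ is invariant, and it is continuous in $V$ on the compact Grassmannians; so $\bigcup_K\Theta_K$ is the set of irreducible tuples. Define the compact sets
\[
X_0=\{x\in\mathcal P:\theta\in\Theta_K,\ r_j\in[\tfrac1K,1-\tfrac1K],\ \tfrac12\le|b|\le2\},\qquad\Delta=\{p:p_j\ge\tfrac1K\text{ for all }j\},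
\]
and the numbers $r_*=\frac1{2K}$, $r^*=1-\frac1{2K}$, $C_0=4/r_*=8K\ge24$. Fix $\rho_0\in(0,1)$ as in (G2) and so small that all ratios lie in $[r_*,r^*]$ on the closed $\rho_0$-neighborhood $X_1$ of $X_0$. On $X_1$ also $|b|\le3$.

Until the end of Section~\ref{sec:count}, $K$ is fixed. The letters $C,c$ denote positive constants that depend only on $d,m,K$ and may change from line to line; $C_\kappa$ may also depend on $\kappa$. All are uniform in $x\in X_0$ and $p\in\Delta$.

\begin{lemma}\label{lem:deriv}
Let $x\in X_0$, $\zeta\in E_0$ and $|s|\,|\zeta|\le\rho_0$. Along the curve $x[s\zeta]$, for $i=0,1,2$, all finite words $u$ and all infinite words $w$,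
\[
\|\partial_s^iA_u\|\le|u|^i\,r_u\,|\zeta|^i,\qquad|\partial_s^iF_w|\le C|\zeta|^i ,
\]
where $r_u\le(r^*)^{|u|}$ is evaluated at $x[s\zeta]$. Consequently, if $z=(x,\omega)$ with $x\in X_0$, $|\omega|\le C_0$, and $z'=(x',\omega')$ with $\operatorname{dist}(z,z')\le\rho_0$, then for $R>0$
\begin{equation}\label{eq:lip}
|\widehat{\mu_x}(R\omega)-\widehat{\mu_{x'}}(R\omega')|\le CR\operatorname{dist}(z,z').
\end{equation}
\end{lemma}

\begin{proof}
The curve stays in $X_1$ by (G1). Since $\partial_s(A_j\exp(sS_j))=A_j\exp(sS_j)S_j$, differentiating the product $A_u$ inserts a matrix $S_j$ after one of the $|u|$ factors. So $\partial_s^iA_u$ is a sum of $|u|^i$ terms of norm at most $r_u|\zeta|^i$. The $l$-th term of $F_w$ is $A_{w|l}(b_j+s\dot b_j)$ with $j=w_{l+1}$; its first and second derivatives are bounded by $(3l+1)(r^*)^l|\zeta|$ and $(3l^2+2l)(r^*)^l|\zeta|^2$. These bounds are summable in $l$, which allows termwise differentiation. For \eqref{eq:lip} write $z'=z[\eta]$ with $|\eta|=\operatorname{dist}(z,z')$. Along $z[s\eta]$, $0\le s\le1$, the function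 $\langle\omega,F_w\rangle$ has derivative at most $C|\eta|$, and $|\mathrm e(a)-\mathrm e(a')|\le2\pi|a-a'|$; take expectations.
\end{proof}

The bound for first derivatives holds in the same way at every point of the interior of $X_1$, so $F_w$ is $C^1$ there. Both $F_w$ and its differential are uniform limits of continuous functions of $x$ that depend on finitely many letters, so they are jointly continuous in $(x,w)$ for the product topology on $\mathcal A^{\mathbb N}$.

\subsection{The bad set}

A set is \emph{$\delta$-separated} if its points have mutual distances at least $\delta$. For a bounded set $S$ let $\mathcal N(S,\delta)$ be the largest cardinality of a $\delta$-separated subset, and $S^{+\delta}$ the closed $\delta$-neighborhood. The open balls of radius $\delta/2$ around a $\delta$-separated set are disjoint, and the balls of radius $\delta$ around a largest one cover $S$. For $p\in\Delta$, $R\ge1$, $\beta>0$ define the compact set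
\[
\mathfrak B_p(R,\beta)=\{(x,\omega)\in\mathcal Z:\ x\in X_0,\ 1\le|\omega|\le C_0,\ |\widehat{\mu_{x,p}}(R\omega)|\ge\beta\}.
\]
The window $[1,C_0]$ is wide enough that a frequency decreasing by factors $r_j\ge r_*$ cannot jump over it.

\begin{proposition}[counting estimate]\label{prop:count}
For every $\kappa>0$ there are $\varepsilon_0>0$ and $R_0$ such that
\[
\mathcal N\big(\mathfrak B_p(R,R^{-\varepsilon}),1/R\big)\le R^{k+\kappa}\qquad\text{for all }R\ge R_0,\ 0<\varepsilon\le\varepsilon_0,\ p\in\Delta .
\]
\end{proposition}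

\section{The linearized phases}\label{sec:linear}

Fix $x\in X_0$ and $p\in\Delta$. The phase of $\widehat\mu(\xi)=\mathbb E\,\mathrm e(-\langle\xi,F_w\rangle)$ is homogeneous in $\xi$, so it suffices to linearize it at unit vectors. Write $\partial_\zeta$ for the derivative at $x$ in the direction $\zeta\in E_0$. For a unit vector $h\in\mathbb R^d$ and an infinite word $w$ define $Z^h_w\in E$ by
\[
\langle\eta,Z^h_w\rangle=\langle\dot\xi,F_w\rangle+\langle h,\partial_\zeta F_w\rangle=\frac{d}{ds}\Big|_{s=0}\big\langle h+s\dot\xi,F_w(x[s\zeta])\big\rangle,\qquad\eta=(\dot\xi,\zeta)\in E .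
\]
By Lemma~\ref{lem:deriv}, $|Z^h_w|\le C$, and $Z^h_{1^\infty}=0$ because $F_{1^\infty}$ vanishes identically. Let $\nu_h$ be the law of $Z^h_w$, a probability measure on $E$ with $\widehat{\nu_h}(\eta)=\mathbb E\,\mathrm e(-\langle\eta,Z^h_w\rangle)$.

\subsection{Self-similarity of the family $\nu_h$}

For a finite word $u$ put $h_u=\theta_u^\top h$, $Y^h_u=Z^h_{u1^\infty}$, and define the linear map $U_{u,h}$ of $E$ by
\[
U_{u,h}(\dot\xi,\zeta)=\big(\theta_u^\top\dot\xi+r_u^{-1}(\partial_\zeta A_u)^\top h,\ \zeta\big).
\]
In the model, $U$ is the shear $(\eta_1,\eta_2)\mapsto(\eta_1+l\eta_2,\eta_2)$.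

\begin{lemma}\label{lem:U}
For all finite words $u,v$, infinite words $w$, unit vectors $h$ and $\eta\in E$,
\begin{equation}\label{eq:Z}
\langle\eta,Z^h_{uw}\rangle=\langle\eta,Y^h_u\rangle+r_u\langle U_{u,h}\eta,Z^{h_u}_w\rangle .
\end{equation}
Moreover $\det U_{u,h}=1$, $\|U_{u,h}^{\pm1}\|\le1+|u|$, $(h_u)_v=h_{uv}$ and $U_{uv,h}=U_{v,h_u}U_{u,h}$. For every prefix code $\mathcal U$,
\begin{equation}\label{eq:nucode}
\widehat{\nu_h}(\eta)=\sum_{u\in\mathcal U}p_u\,\mathrm e(-\langle\eta,Y^h_u\rangle)\,\widehat{\nu_{h_u}}(r_uU_{u,h}\eta).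
\end{equation}
\end{lemma}

\begin{proof}
Differentiate $\langle\xi,F_{uw}\rangle=\langle\xi,F_{u1^\infty}\rangle+\langle A_u^\top\xi,F_w\rangle$ at $(\xi,x)=(h,x)$ in the direction $\eta$. The first term gives $\langle\eta,Y^h_u\rangle$. The second gives $\langle A_u^\top\dot\xi+(\partial_\zeta A_u)^\top h,F_w\rangle+\langle A_u^\top h,\partial_\zeta F_w\rangle$, which is $r_u\langle U_{u,h}\eta,Z_w^{h_u}\rangle$ because $A_u^\top=r_u\theta_u^\top$. This proves \eqref{eq:Z}, and \eqref{eq:nucode} follows by conditioning on the prefix in $\mathcal U$.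

The map $U_{u,h}$ is block triangular with diagonal blocks $\theta_u^\top$ and $I$, so its determinant is $1$. The off-diagonal block $\zeta\mapsto r_u^{-1}(\partial_\zeta A_u)^\top h$ has norm at most $|u|$ by Lemma~\ref{lem:deriv}. The inverse is $(\dot\xi,\zeta)\mapsto(\theta_u\dot\xi-\theta_ur_u^{-1}(\partial_\zeta A_u)^\top h,\zeta)$. Both maps are an isometry plus a block of norm at most $|u|$. Finally $(h_u)_v=\theta_v^\top\theta_u^\top h=h_{uv}$, and, using $\theta_v^\top=r_v^{-1}A_v^\top$ and $h_u=r_u^{-1}A_u^\top h$, the first component of $U_{v,h_u}U_{u,h}(\dot\xi,\zeta)$ is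
\[
\theta_v^\top\theta_u^\top\dot\xi+r_{uv}^{-1}\big[A_v^\top(\partial_\zeta A_u)^\top+(\partial_\zeta A_v)^\top A_u^\top\big]h=\theta_{uv}^\top\dot\xi+r_{uv}^{-1}(\partial_\zeta A_{uv})^\top h .\qedhere
\]
\end{proof}

So the family $(\nu_h)$ behaves like a self-similar measure on $E$: the maps $r_uU_{u,h}$ contract at rate $r_u$, up to factors that are polynomial in $|u|$.

\subsection{The invisible directions}

Let
\[
\mathcal K_h=\{\eta\in E:\langle\eta,Z^h_w\rangle=0\text{ for all }w\}.
\]
Then $Z^h_w,Y^h_u\in\mathcal K_h^\perp$, the function $\widehat{\nu_h}$ is invariant under translations by $\mathcal K_h$, and it equals $1$ on $\mathcal K_h$. The symmetries give elements of $\mathcal K_h$. The next lemma shows that there are no others: to first order, the numbers $\langle\xi,F_w\rangle$ determine $(\xi,x)$ up to the action of $\mathcal G$. It is the only place where irreducibility and $b\neq0$ are used directly.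

\begin{lemma}\label{lem:kernel}
The space $\mathcal K_h$ is the image of the linear map
\[
\iota_{x,h}:\mathfrak g\to E,\qquad M\mapsto\big(\dot\xi=M^\top h;\ S_l=M-\theta_l^{-1}M\theta_l;\ \dot b_j=-Mb_j\big),
\]
and $\iota_{x,h}$ is injective. Hence $\dim\mathcal K_h=k$, the orthogonal projection onto $\mathcal K_h$ depends continuously on $(x,h)$, and $U_{u,h}\mathcal K_h=\mathcal K_{h_u}$.
\end{lemma}

\begin{proof}
Dots denote derivatives at $s=0$. Note that $\dot A_l=A_lS_l$, so $S_l=M-\theta_l^{-1}M\theta_l$ is equivalent to $\dot A_l=A_lM-MA_l$.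

\emph{The image lies in $\mathcal K_h$.} For $M\in\mathfrak g$ the curve $\xi(s)=\exp(sM^\top)h$, $A_l(s)=\exp(-sM)A_l\exp(sM)$, $b_j(s)=\exp(-sM)b_j$ lies in $\mathbb R^d\times\mathcal P$ and has tangent vector $\iota_{x,h}(M)$. Along it $F_w(s)=\exp(-sM)F_w$, so $\langle\xi(s),F_w(s)\rangle=\langle h,F_w\rangle$ is constant.

\emph{Every element of $\mathcal K_h$ is in the image.} Let $\eta=(\dot\xi,\zeta)\in\mathcal K_h$ and follow the curve $\xi(s)=h+s\dot\xi$, $x[s\zeta]$. Since $b_{uj}=b_u+A_ub_j$, the number
\[
\xi^\top A_ub_j=\langle\xi,F_{uj1^\infty}\rangle-\langle\xi,F_{u1^\infty}\rangle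
\]
has derivative $0$ for every finite word $u$, the empty one included, and every letter $j$. At $s=0$ the span of the vectors $A_ub_j$ is nonzero because $b\ne0$, and it is mapped into itself by each $\theta_l$ because $A_lA_u=A_{lu}$. By irreducibility it is $\mathbb R^d$. The span of the vectors $A_u^\top h$ is nonzero and mapped into itself by each $\theta_l^{-1}=\theta_l^\top$ because $A_l^\top A_u^\top=A_{ul}^\top$; so it is $\mathbb R^d$ too. Choose words $u_i,v_i$ and letters $j_i$, $1\le i\le d$, such that the matrix $G$ with rows $\xi^\top A_{u_i}$ and the matrix $Q$ with columns $A_{v_i}b_{j_i}$ are invertible at $s=0$. All entries of $GQ$, $GA_lQ$, $Gb_j$ and $\xi^\top Q$ have the form $\xi^\top A_ub_j$, so their derivatives vanish. Put $M=G^{-1}\dot G$. From $\dot GQ+G\dot Q=0$ we get $\dot Q=-MQ$. From $\dot GA_lQ+G\dot A_lQ+GA_l\dot Q=0$ we get $MA_l+\dot A_l-A_lM=0$. From $\dot Gb_j+G\dot b_j=0$ we get $\dot b_j=-Mb_j$, and from $\dot\xi^\top Q+h^\top\dot Q=0$ we get $\dot\xi^\top=h^\top M$.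

So $\eta$ has the required form with some real matrix $M$, and it remains to see that $M\in\mathfrak g$. The space of $d\times d$ matrices is $\mathfrak g\oplus\mathrm{Sym}_0$, with $\mathrm{Sym}_0$ the traceless symmetric matrices, and conjugation by $\mathrm{SO}(d)$ preserves both summands. Since $M-\theta_l^{-1}M\theta_l=S_l\in\mathfrak g$, the $\mathrm{Sym}_0$-part $M_0$ of $M$ satisfies $M_0=\theta_l^{-1}M_0\theta_l$ for all $l$. Its eigenspaces are then invariant, so by irreducibility $M_0$ is scalar, and being traceless it is $0$.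

\emph{Injectivity.} Let $M=aI+\Omega$ with $\Omega\in\mathfrak{so}(d)$ and $\iota_{x,h}(M)=0$. Pick $j$ with $b_j\ne0$. Then $0=\langle Mb_j,b_j\rangle=a|b_j|^2$ gives $a=0$. Now $\Omega$ commutes with all $\theta_l$ and $\Omega b_j=0$, so $\ker\Omega$ is a nonzero invariant subspace and $\Omega=0$.

\emph{Consequences.} The projection onto the image of an injective linear map $\iota$ is $\iota(\iota^\top\iota)^{-1}\iota^\top$, and $\iota_{x,h}$ is continuous in $(x,h)$. If $\eta\in\mathcal K_h$, then the first two terms of \eqref{eq:Z} vanish for all $w$, so $U_{u,h}\eta\in\mathcal K_{h_u}$. Both spaces have dimension $k$ and $U_{u,h}$ is invertible.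
\end{proof}

\begin{remark}
In Example~\ref{ex:reducible} with $h\in V^\perp$, the radial direction $\eta=(h,0)$ lies in $\mathcal K_h$, because $F_w\in V$. It is not in the image of $\iota_{x,h}$: $Mb_2=0$ forces $M\in\mathfrak{so}(d)$ as above, and then $\langle M^\top h,h\rangle=0\ne\langle h,h\rangle$. So the lemma fails for reducible rotations.
\end{remark}

\subsection{A uniform gap}

In the model, a sequence $y_l=r_0^l(\eta_1+l\eta_2)$ that starts large must pass through unit size on its way to $0$, and near there it cannot stay close to the integers. The same idea gives a gap for $\widehat{\nu_h}$ at \emph{every} point far from $\mathcal K_h$: renormalize down to unit distance and use compactness. The lower bound $p_j\ge1/K$ is used here.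

\begin{lemma}\label{lem:gap}
There is $c_0\in(0,1)$ such that $|\widehat{\nu_h}(\eta)|\le1-c_0$ whenever $\operatorname{dist}(\eta,\mathcal K_h)\ge1$, for all $x\in X_0$, $|h|=1$ and $p\in\Delta$.
\end{lemma}

\begin{proof}
\emph{If $|\widehat{\nu_h}(\eta)|=1$, then $\eta\in\mathcal K_h$.} An average of unimodular numbers has modulus $1$ only if they are almost surely equal. So $\mathrm e(-\langle\eta,Z^h_w\rangle)$ is almost surely constant. It is continuous in $w$, and the Bernoulli law has full support as all $p_j>0$; hence it is constant, and $\langle\eta,Z^h_w-Z^h_{w'}\rangle\in\mathbb Z$ for all $w,w'$. Fix $u$ so long that $2\sup|Z|\,r_u(1+|u|)|\eta|<1$. By \eqref{eq:Z}, for all infinite words $v$,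
\[
\langle\eta,Z^h_{uv}-Z^h_{u1^\infty}\rangle=r_u\langle U_{u,h}\eta,Z^{h_u}_v\rangle
\]
is an integer of modulus less than $1$, hence $0$. Thus $U_{u,h}\eta\in\mathcal K_{h_u}$, and $\eta\in\mathcal K_h$ by Lemma~\ref{lem:kernel}.

\emph{Unit distance.} The function $\widehat{\nu_h}(\eta)$ is continuous in $(x,h,p,\eta)$, as a locally uniform limit of finite sums over words of length $l$. The set of $(x,h,p,\eta)$ with $\eta\in\mathcal K_h^\perp$ and $r_*/2\le|\eta|\le1$ is compact by the continuity in Lemma~\ref{lem:kernel}. On it $|\widehat{\nu_h}(\eta)|<1$, so $|\widehat{\nu_h}(\eta)|\le1-c_0$. By invariance under $\mathcal K_h$, the same bound holds whenever $r_*/2\le\operatorname{dist}(\eta,\mathcal K_h)\le1$.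

\emph{Large distance.} Let $\operatorname{dist}(\eta,\mathcal K_h)\ge1$ and put $\delta_u=\operatorname{dist}(r_uU_{u,h}\eta,\mathcal K_{h_u})$. Since $U_{u,h}\mathcal K_h=\mathcal K_{h_u}$, we have $\delta_u\le(r^*)^{|u|}(1+|u|)\operatorname{dist}(\eta,\mathcal K_h)$, which tends to $0$ uniformly as $|u|\to\infty$. By the cocycle identity, $r_{uj}U_{uj,h}\eta=r_jU_{j,h_u}(r_uU_{u,h}\eta)$, and $U_{j,h_u}^{-1}$ has norm at most $2$ and maps $\mathcal K_{h_{uj}}$ onto $\mathcal K_{h_u}$; so $\delta_u\le2\delta_{uj}/r_j$, that is, $\delta_{uj}\ge r_*\delta_u/2$. Stop at the first prefix $u$ with $\delta_u<1$. It is nonempty and $\delta_{u^-}\ge1$, so $\delta_u\ge r_*/2$. These prefixes form a prefix code, and \eqref{eq:nucode} gives $|\widehat{\nu_h}(\eta)|\le\sum_up_u(1-c_0)=1-c_0$.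
\end{proof}

\section{The moment bound}\label{sec:moment}

Near a bad point, $\widehat\mu$ is approximated not by $\widehat{\nu_h}$ but by a twisted average $\mathbb E\,c_w\mathrm e(-\langle\eta,Z^h_w\rangle)$, where the unimodular numbers $c_w$ are the phases at the base point. We know nothing about them, so Lemma~\ref{lem:gap} gives no pointwise bound. An even moment, integrated against a weight with nonnegative Fourier transform, is largest when $c_w\equiv1$; this removes the unknown phases. We therefore bound such moments of $\widehat{\nu_h}$ on balls of radius $T$.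

\subsection{Weights}

On a Euclidean space $V$ let $\phi\ge0$ be smooth, radial, supported in $\{|y|\le\frac18\}$, with $\int\phi=1$, and put $W_V=2\widehat\phi^{\,2}$. We choose $\phi$ depending only on $\dim V$. The function $\widehat\phi(\eta)=\int\phi(y)\cos(2\pi\langle\eta,y\rangle)\,dy$ is real, even, Schwartz, and at least $\cos(\pi/4)$ for $|\eta|\le1$. So $W_V\ge0$ is an even Schwartz function with $W_V\ge1$ on the unit ball, and $\widehat{W_V}=2\,\phi*\phi\ge0$ is bounded and supported in the unit ball. Write $W=W_E$.

Fix an integer $q\ge1$. Let $w^1,\dots,w^{2q}$ be independent Bernoulli words, $\sigma_i=1$ for $i\le q$ and $\sigma_i=-1$ for $i>q$, and $\mathbf Z=\sum_{i=1}^{2q}\sigma_iZ^h_{w^i}$. Then $|\widehat{\nu_h}(\eta)|^{2q}=\mathbb E\,\mathrm e(-\langle\eta,\mathbf Z\rangle)$, so for $T>0$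
\begin{equation}\label{eq:J}
J_h(T):=\int_EW(\eta/T)\,|\widehat{\nu_h}(\eta)|^{2q}\,d\eta=T^n\,\mathbb E\,\widehat W(T\mathbf Z).
\end{equation}
Put $J(T)=\sup_{|h|=1}J_h(T)\le T^n\int W$. For all $a\in E$ and all measurable $c_w$ with $|c_w|=1$,
\begin{align}
\int_EW(\eta/T-a)\,|\widehat{\nu_h}(\eta)|^{2q}\,d\eta&\le J_h(T),\label{eq:shift}\\
\int_EW(\eta/T)\,\big|\mathbb E\,c_w\mathrm e(-\langle\eta,Z^h_w\rangle)\big|^{2q}\,d\eta&\le J_h(T).\label{eq:twist}
\end{align}
Indeed, the same expansion shows that the left sides equal $T^n\mathbb E\,\chi\,\widehat W(T\mathbf Z)$ with $\chi=\mathrm e(-\langle a,T\mathbf Z\rangle)$ and $\chi=\prod_{i\le q}c_{w^i}\overline{c_{w^{q+i}}}$ respectively. Here $|\chi|=1$ and $\widehat W\ge0$.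

\subsection{The bound}

Since $|\widehat{\nu_h}(\eta)-1|\le C\operatorname{dist}(\eta,\mathcal K_h)$, a thin neighborhood of $\mathcal K_h$ contributes at least a constant times $T^k$ to $J_h(T)$ for $T\ge1$. Nothing else contributes much more.

\begin{proposition}\label{prop:moment}
For every $\kappa>0$ there are an integer $q\ge1$ and $C_\kappa$ such that $J(T)\le C_\kappa T^{k+\kappa}$ for all $T\ge1$, $x\in X_0$ and $p\in\Delta$.
\end{proposition}

The gap alone gives only $T^k+(1-c_0)^{2q}T^n$, which is useful when $T$ is bounded in terms of $q$. So we apply it once per scale. By \eqref{eq:J}, $J_h(T)$ measures the probability that $|\mathbf Z|\lesssim1/T$. Cut the words at scale $1/\Lambda$, for a large fixed $\Lambda$. The prefixes must already cancel to accuracy about $1/\Lambda$; as they lie in the space $\mathcal K_h^\perp$ of dimension $N=n-k$, the gap bounds this probability by about $\Lambda^{-N}$. The tails pose the same problem with $T/\Lambda$ in place of $T$, and the change of scale costs $\Lambda^n$. The product is $\Lambda^k$ per step.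

\begin{proof}
Let $N=n-k=(m-1)k+md$, let $\Lambda\ge3$ be large, and put
\[
q=\Big\lceil\frac{N\log\Lambda}{2\log(1/(1-c_0))}\Big\rceil,\qquad\text{so that}\qquad(1-c_0)^{2q}\le\Lambda^{-N},\quad q\le C\log\Lambda .
\]
In this proof the constants $C$ do not depend on $\Lambda$ or $q$. Let $\mathcal U=\{u:r_u\le\Lambda^{-1}<r_{u^-}\}$, a prefix code. For $u\in\mathcal U$ we have $r_u\ge r_*/\Lambda$, and $|u|\le C\log\Lambda$ because $(r^*)^{|u|-1}>\Lambda^{-1}$. By \eqref{eq:Z}, for every infinite word $v$,
\[
|Z^h_{uv}-Y^h_u|\le Cr_u\|U_{u,h}\|\le\varrho:=C\log\Lambda/\Lambda .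
\]

\emph{Splitting.} Let $T\ge\Lambda$ and write $w^i=u^iv^i$ with $u^i\in\mathcal U$. Call $(u^1,\dots,u^{2q})$ \emph{resonant} if $|\sum_i\sigma_iY^h_{u^i}|\le\Lambda^{-1}+2q\varrho$. For a non-resonant tuple, $|\mathbf Z|>\Lambda^{-1}\ge T^{-1}$ for all tails, so $\widehat W(T\mathbf Z)=0$. For any fixed tuple the tails $v^i$ are independent Bernoulli words, and \eqref{eq:Z} gives
\[
T^n\,\mathbb E_v\widehat W(T\mathbf Z)=\int W(\eta/T)\prod_{i=1}^{2q}\mathbb E_{v^i}\mathrm e(-\sigma_i\langle\eta,Z^h_{u^iv^i}\rangle)\,d\eta\le\int W(\eta/T)\prod_{i=1}^{2q}\big|\widehat{\nu_{h_{u^i}}}(r_{u^i}U_{u^i,h}\eta)\big|\,d\eta .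
\]
By H\"older's inequality with $2q$ factors and the measure $W(\eta/T)\,d\eta$, this is at most $\max_{u\in\mathcal U}I_u$, where $I_u=\int W(\eta/T)|\widehat{\nu_{h_u}}(r_uU_{u,h}\eta)|^{2q}d\eta$. Therefore
\begin{equation}\label{eq:split}
J_h(T)\le\mathbb P(\text{resonant})\cdot\max_{u\in\mathcal U}I_u .
\end{equation}

\emph{The tails.} Write $U=U_{u,h}$. As $\det U=1$, the substitution $\eta\to r_uU\eta$ gives
\[
I_u=r_u^{-n}\int W\big(U^{-1}\eta/(r_uT)\big)\,|\widehat{\nu_{h_u}}(\eta)|^{2q}\,d\eta .
\]
The weight is now sheared, and we dominate it by translates of a round one. Fix $C_1\ge1$ with $r_u(1+|u|)\le C_1\log\Lambda/\Lambda$ on $\mathcal U$, and put $\lambda=\Lambda/(C_1\log\Lambda)$, $T'=T/\lambda$. Then $T'\ge r_u\|U\|T$, and $|\eta|\le\|U\|\,|U^{-1}\eta|$ gives $|U^{-1}\eta|/(r_uT)\ge|\eta|/T'$. Since $W(y)\le C(1+|y|)^{-n-1}$, the weight is at most $C(1+|\eta|/T')^{-n-1}$. Every $y\in E$ lies within $\frac12$ of some point $a$ of the lattice $n^{-1/2}\mathbb Z^n$; for this $a$ we have $W(y-a)\ge1$ and $1+|a|\le2(1+|y|)$. Hence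
\[
(1+|y|)^{-n-1}\le C\sum_{a\in n^{-1/2}\mathbb Z^n}(1+|a|)^{-n-1}W(y-a).
\]
With $y=\eta/T'$, inequality \eqref{eq:shift}, the convergence of $\sum_a(1+|a|)^{-n-1}$ and $r_u^{-n}\le C\Lambda^n$ give $I_u\le C\Lambda^nJ(T')$.

\emph{The prefixes.} If the tuple is resonant, then $|\mathbf Z|\le\tau:=\Lambda^{-1}+4q\varrho\le C(\log\Lambda)^2/\Lambda$. The vector $\mathbf Z$ lies in $V=\mathcal K_h^\perp$, of dimension $N$. For $y\in V$, Fourier inversion on $V$ gives
\[
\mathbf 1\{|y|\le\tau\}\le W_V(y/\tau)=\int_V\tau^N\,\widehat{W_V}(\tau\eta)\,\mathrm e(-\langle\eta,y\rangle)\,d\eta .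
\]
Take $y=\mathbf Z$ and expectations. For $\eta\in V$ we have $\operatorname{dist}(\eta,\mathcal K_h)=|\eta|$, so Lemma~\ref{lem:gap} applies when $|\eta|\ge1$, and
\[
\mathbb P(\text{resonant})\le C\tau^N\int_{\eta\in V,\ |\eta|\le1/\tau}|\widehat{\nu_h}(\eta)|^{2q}d\eta\le C\tau^N\big(1+\tau^{-N}(1-c_0)^{2q}\big)\le C(\log\Lambda)^{2N}\Lambda^{-N}.
\]

\emph{Iteration.} By \eqref{eq:split}, $J(T)\le C(\log\Lambda)^{2N}\Lambda^kJ(T/\lambda)$ for $T\ge\Lambda$. Fix $\Lambda$, and with it $q$, so large that $\lambda>1$ and $C(\log\Lambda)^{2N}\Lambda^k\le\lambda^{k+\kappa}$; this is possible because $\lambda^{k+\kappa}$ is $\Lambda^{k+\kappa}$ divided by a power of $C_1\log\Lambda$. Given $T\ge1$, let $i\ge0$ be minimal with $T_i=T\lambda^{-i}<\Lambda$. Then $T_i\ge1$: this is the hypothesis if $i=0$, and otherwise $T_i\ge\Lambda/\lambda=C_1\log\Lambda\ge1$. Hence $J(T)\le\lambda^{i(k+\kappa)}J(T_i)\le(T/T_i)^{k+\kappa}C\Lambda^n\le C_\kappa T^{k+\kappa}$.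
\end{proof}

\section{Counting the bad set}\label{sec:count}

Fix $p\in\Delta$ and write $\mathfrak B=\mathfrak B_p$. We count bad points inside one ball of radius about $R^{-1/2}$, then count the balls, then iterate.

\subsection{Inside a ball where the phases are linear}

\begin{lemma}\label{lem:local}
There is $c_2\in(0,1]$ with the following property. Let $\kappa>0$ and let $q$ be as in Proposition~\ref{prop:moment}. If $0<\beta\le1$, $\rho=c_2(\beta/R)^{1/2}$ and $1/R\le\rho\le\rho_0/4$, then for every $z_0\in\mathfrak B(R,\beta)$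
\[
\mathcal N\big(\mathfrak B(R,\beta)\cap B(z_0,\rho),1/R\big)\le C_\kappa\,\beta^{-2q-n}(R\rho)^{k+\kappa}.
\]
\end{lemma}

\begin{proof}
Let $\mathcal S$ be a $1/R$-separated subset of $\mathfrak B(R,\beta)\cap B(z_0,\rho)$. By \eqref{eq:lip} there is $c_1<\frac12$ such that $|\widehat{\mu_x}(R\omega)|\ge\beta/2$ on the balls $B(z,c_1\beta/R)$, $z\in\mathcal S$. These balls are disjoint and lie in $B(z_0,2\rho)$. Let $\Omega_0$ be the set of $\eta\in E$, $|\eta|\le2\rho$, with $z_0[\eta]$ in their union. By (G2), $|\mathcal S|\,c(\beta/R)^n\le2\operatorname{Leb}(\Omega_0)$.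

Write $z_0=(x_0,\omega_0)$, $h=\omega_0/|\omega_0|$, $\eta=(\dot\omega,\zeta)$, and linearize at $x_0$. The function $s\mapsto\langle\omega_0+s\dot\omega,F_w(x_0[s\zeta])\rangle$ has second derivative at most $C|\eta|^2$ on $[0,1]$ by Lemma~\ref{lem:deriv}, and $R$ times its first derivative at $0$ is $\langle R\dot\omega,F_w\rangle+\langle h,\partial_{R|\omega_0|\zeta}F_w\rangle=\langle\eta',Z^h_w\rangle$ with $\eta'=R(\dot\omega,|\omega_0|\zeta)$. By Taylor's formula,
\[
R\langle\omega_0+\dot\omega,F_w(x_0[\zeta])\rangle=R\langle\omega_0,F_w(x_0)\rangle+\langle\eta',Z^h_w\rangle+O(R\rho^2),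
\]
uniformly in $w$, and $R\rho^2=c_2^2\beta$. Put $c_w=\mathrm e(-R\langle\omega_0,F_w(x_0)\rangle)$ and $\psi(\eta')=\mathbb E\,c_w\mathrm e(-\langle\eta',Z^h_w\rangle)$. For $c_2$ small, depending only on $d,m,K$, we get $|\widehat{\mu_{x_0[\zeta]}}(R(\omega_0+\dot\omega))-\psi(\eta')|\le\beta/4$. So $|\psi(\eta')|\ge\beta/4$ for $\eta\in\Omega_0$. As $1\le|\omega_0|\le C_0$, the map $\eta\mapsto\eta'$ has Jacobian at least $R^n$, and $|\eta'|\le T:=2C_0R\rho$, with $T\ge1$. Using $W\ge1$ on the unit ball, \eqref{eq:twist} and Proposition~\ref{prop:moment},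
\[
\operatorname{Leb}(\Omega_0)\le R^{-n}\int W(\eta'/T)\,(4/\beta)^{2q}|\psi(\eta')|^{2q}\,d\eta'\le C_\kappa\,\beta^{-2q}R^{-n}(R\rho)^{k+\kappa}.
\]
Combine this with the lower bound for $\operatorname{Leb}(\Omega_0)$.
\end{proof}

\subsection{Descending in frequency}

By \eqref{eq:code}, if $\widehat\mu(R\omega)$ is large, then $\widehat\mu(A_u^\top R\omega)$ is large for a set of words $u$ of weight about $\beta$. The set depends on the point, and a code that reduces $R$ to $R^{1/2}$ has a power of $R$ many words, so a union bound over $u$ would lose everything. Instead we pass from cardinalities to volumes and integrate an inequality in which each word carries its weight $p_u$. A given image point is reached only from words with $r_u$ in a bounded window, and their total weight is bounded. To make the integrand a function of the integration variable $z$, the code is defined through $z$ and then applied at the nearby bad point.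

\begin{lemma}\label{lem:coarse}
There is $C_2$ such that, if $R$ is large in terms of $d,m,K$, $0<\beta\le1$, $R^{-1}\le\rho\le R^{-1/4}$ and $R'=(C_2\rho\log R)^{-1}$, then
\[
\mathcal N\big(\mathfrak B(R,\beta),\rho\big)\le C\beta^{-1}(\log R)^n\,\mathcal N\big(\mathfrak B(R',\beta/2),1/R'\big).
\]
\end{lemma}

\begin{proof}
The constant $C_2\ge1$ is chosen below. Both $R'\ge R^{1/4}/(C_2\log R)$ and $R/R'\ge C_2\log R$ are large when $R$ is large. Let $\mathcal Z_1$ be the set of $z=(x,\omega)$ with $x\in X_1$ and $\frac12\le|\omega|\le2C_0$; it contains $\mathfrak B(R,\beta)^{+\rho}$ for $R$ large. For $z\in\mathcal Z_1$ put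
\[
\mathcal U_z=\Big\{u:\ r_u(x)R|\omega|\le\tfrac{C_0}2R'<r_{u^-}(x)R|\omega|\Big\},\qquad\Psi_u(x,\omega)=\Big(x,\frac R{R'}A_u(x)^\top\omega\Big).
\]
Since $R|\omega|\ge R/2>C_0R'/2$, the set $\mathcal U_z$ is a prefix code of nonempty words. For $u\in\mathcal U_z$ we have $(r^*)^{|u|-1}\,2C_0R\ge\frac{C_0}2R'\ge1$, so $|u|\le C\log R$ with $C$ independent of $C_2$. Also $\omega'=\frac R{R'}A_u(x)^\top\omega$ has norm $r_u(x)R|\omega|/R'$, so
\begin{equation}\label{eq:window}
2=\tfrac{r_*C_0}2<|\omega'|\le\tfrac{C_0}2,\qquad r_u(x)\frac R{R'}=\frac{|\omega'|}{|\omega|}\le C_0 .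
\end{equation}

\emph{A pointwise inequality.} Let $z=(x,\omega)\in\mathfrak B(R,\beta)^{+\rho}$ and choose $z_0=(x_0,\omega_0)\in\mathfrak B(R,\beta)$ with $\operatorname{dist}(z,z_0)\le\rho$. By \eqref{eq:code} for $\mu_{x_0}$ and the code $\mathcal U_z$,
\[
\beta\le\sum_{u\in\mathcal U_z}p_u\,\big|\widehat{\mu_{x_0}}(A_u(x_0)^\top R\omega_0)\big| .
\]
Call $u\in\mathcal U_z$ heavy if the modulus is at least $\beta/2$. The other words contribute at most $\beta/2$, so the heavy words have total weight at least $\beta/2$.

By (G1), $A_j(x_0)=A_j(x)(I+E_j)$ with $I+E_j=\exp S_j$, $|S_j|\le\rho$, $\|E_j\|\le e^\rho-1$. Expanding the product $A_u(x_0)$ and bounding each term gives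
\[
\|A_u(x_0)-A_u(x)\|\le r_u(x)\big(e^{|u|\rho}-1\big)\le2r_u(x)|u|\rho ,
\]
because $|u|\rho\le1$ for $R$ large. With \eqref{eq:window} and $|\omega_0|\le C_0$,
\[
\operatorname{dist}(\Psi_uz,\Psi_uz_0)\le\rho+\frac R{R'}\Big(r_u(x)|\omega-\omega_0|+\|A_u(x)-A_u(x_0)\|\,|\omega_0|\Big)\le\rho+C_0\rho+2C_0^2|u|\rho .
\]
Choose $C_2$ so that the right side is at most $C_2\rho\log R=1/R'\le1$. By \eqref{eq:window}, the last coordinate of $\Psi_uz_0$ then has norm in $[1,C_0]$, and $R'$ times this coordinate is $A_u(x_0)^\top R\omega_0$. So $\Psi_uz_0\in\mathfrak B':=\mathfrak B(R',\beta/2)$ for heavy $u$, and $\Psi_uz\in\mathfrak B'^{\,+1/R'}$. We have shown that on $\mathcal Z_1$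
\[
\mathbf 1\{z\in\mathfrak B(R,\beta)^{+\rho}\}\le\frac2\beta\sum_up_u\,\mathbf 1\{u\in\mathcal U_z\}\,\mathbf 1\{\Psi_uz\in\mathfrak B'^{\,+1/R'}\}.
\]

\emph{Integration.} Integrate over $\mathcal Z_1$, and in the term for $u$ substitute $z'=(x,\omega')=\Psi_uz$. For fixed $x$ the map $\omega\mapsto\omega'$ is a similarity, so $d\omega=(|\omega|/|\omega'|)^dd\omega'\le C_0^d\,d\omega'$ where $u\in\mathcal U_z$, since $|\omega|\le2C_0$ and $|\omega'|>2$. For fixed $z'$, a word $u$ contributes only if $r_u(x)=R'|\omega'|/(R|\omega|)$ with $\frac12\le|\omega|\le2C_0$, that is, only if $r_u(x)\in[a,4C_0a]$ with $a=R'|\omega'|/(2C_0R)$. Each letter multiplies $r_u(x)$ by at most $r^*$, so an infinite word has at most $1+\log(4C_0)/\log(1/r^*)$ prefixes in this window. The sum of $p_u$ over the window is the expected number of such prefixes, hence at most $C$. Therefore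
\[
\operatorname{vol}\big(\mathfrak B(R,\beta)^{+\rho}\big)\le C\beta^{-1}\operatorname{vol}\big(\mathfrak B'^{\,+1/R'}\big)\le C\beta^{-1}R'^{-n}\mathcal N(\mathfrak B',1/R'),
\]
the last step because the balls of radius $2/R'\le\rho_0$ around a largest $1/R'$-separated subset of $\mathfrak B'$ cover $\mathfrak B'^{\,+1/R'}$. The left side is at least $c\rho^n\mathcal N(\mathfrak B(R,\beta),\rho)$, by disjoint balls of radius $\rho/2$. Finally $(\rho R')^{-n}=(C_2\log R)^n$.
\end{proof}

\subsection{Iteration}

Each round replaces $R$ by about $R^{1/2}$ while $\beta$ stays essentially the same, so the exponent $\varepsilon$ grows by a fixed factor. Only finitely many rounds are affordable, and finitely many suffice.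

\begin{proof}[Proof of Proposition~\ref{prop:count}]
Let $\kappa_1=\kappa/4$ and let $q$ be as in Proposition~\ref{prop:moment} for $\kappa_1$. Call $a>0$ \emph{admissible} if there are $\varepsilon_a,R_a>0$ with $\mathcal N(\mathfrak B_p(R,R^{-\varepsilon}),1/R)\le R^a$ for all $R\ge R_a$, $0<\varepsilon\le\varepsilon_a$, $p\in\Delta$. Any number larger than an admissible one is admissible. The number $n+\kappa_1$ is admissible, because a fixed compact subset of $\mathcal Z$ has at most $CR^n$ points that are $1/R$-separated.

Let $a$ be admissible. Fix $\varepsilon\in(0,\frac12)$ with $3\varepsilon\le\varepsilon_a$ and $\varepsilon(1+a+2q+n)\le\kappa_1/4$. Put $\beta=R^{-\varepsilon}$, $\rho=c_2(\beta/R)^{1/2}=c_2R^{-(1+\varepsilon)/2}$ and $R'=(C_2\rho\log R)^{-1}=R^{(1+\varepsilon)/2}/(c_2C_2\log R)$. For $R$ large the hypotheses of Lemmas~\ref{lem:local} and~\ref{lem:coarse} hold, $R^{2/5}\le R'\le R^{1/2+\varepsilon}$, $R'\ge R_a$, and $\beta/2\ge R^{-6\varepsilon/5}\ge R'^{-3\varepsilon}$. Hence $\mathfrak B(R',\beta/2)\subset\mathfrak B(R',R'^{-3\varepsilon})$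 and $\mathcal N(\mathfrak B(R',\beta/2),1/R')\le R'^a\le R^{a(1/2+\varepsilon)}$. Cover $\mathfrak B(R,\beta)$ by $\mathcal N(\mathfrak B(R,\beta),\rho)$ balls of radius $\rho$ centered in it. The two lemmas and $R\rho\le R^{1/2}$ give
\[
\mathcal N(\mathfrak B(R,\beta),1/R)\le C(\log R)^nR^{\varepsilon}R^{a(1/2+\varepsilon)}\cdot C_{\kappa}R^{\varepsilon(2q+n)}R^{(k+\kappa_1)/2}\le C_\kappa(\log R)^nR^{a/2+k/2+3\kappa_1/4},
\]
which is at most $R^{a/2+k/2+\kappa_1}$ for $R$ large, uniformly in $p$. For $\varepsilon'\le\varepsilon$ we have $\mathfrak B(R,R^{-\varepsilon'})\subset\mathfrak B(R,R^{-\varepsilon})$, so $a/2+k/2+\kappa_1$ is admissible. The iterates of $a\mapsto a/2+k/2+\kappa_1$ converge to its fixed point $k+2\kappa_1<k+\kappa$. After finitely many steps they fall below $k+\kappa$, which is therefore admissible.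
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection{Reducible tuples are null}

Let $e_1,\dots,e_d$ be the standard basis. Define $\theta^\circ\in\mathrm{SO}(d)^m$ as follows. For $d=2$, all $\theta^\circ_j$ are the rotation by $90^\circ$. For $d\ge3$,
\[
\theta_1^\circ e_i=e_{i+1}\ (i<d),\quad\theta_1^\circ e_d=(-1)^{d-1}e_1,\qquad\theta_2^\circ=\operatorname{diag}(-1,-1,1,\dots,1),\qquad\theta_j^\circ=I\ (j\ge3).
\]
The sign makes $\det\theta_1^\circ=1$, since a $d$-cycle has sign $(-1)^{d-1}$.

\begin{lemma}\label{lem:null}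
The tuple $\theta^\circ$ is irreducible, and for $d\ge3$ only scalar matrices commute with all $\theta^\circ_j$. The reducible tuples form a Haar null set.
\end{lemma}

\begin{proof}
A tuple $\theta$ is reducible if and only if some nonzero $M\in\mathrm{Sym}_0$ commutes with all $\theta_j$. Indeed, if $V$ is invariant, then so is $V^\perp$, and $M=P_V-\frac{\dim V}dI$ works. Conversely, the eigenspaces of such an $M$ are invariant, and they are proper because a nonzero traceless matrix is not scalar.

For $d=2$ a proper nonzero subspace is a line, and the rotation by $90^\circ$ preserves none. Let $d\ge3$ and let $M$ commute with $\theta_1^\circ,\theta_2^\circ$. Then $M$ commutes with $\vartheta_i=(\theta_1^\circ)^{i-1}\theta_2^\circ(\theta_1^\circ)^{1-i}$, $1\le i\le d$, which is diagonal with entries $-1$ exactly at the places $i,i+1$ modulo $d$. If $M_{ab}\ne0$, then $(\vartheta_i)_{aa}=(\vartheta_i)_{bb}$ for all $i$. For $a\ne b$, the choice $i\equiv a$ gives $b\equiv a+1$ and the choice $i\equiv a-1$ gives $b\equiv a-1$ modulo $d$, which is impossible for $d\ge3$.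 So $M$ is diagonal, and applying $M\theta^\circ_1=\theta^\circ_1M$ to $e_i$ gives $M_{i+1,i+1}=M_{ii}$ for $i<d$. Thus $M$ is scalar, and $\theta^\circ$ is irreducible by the criterion.

By the criterion, $\theta$ is reducible exactly when the linear map $M\mapsto(\theta_jM-M\theta_j)_j$ on $\mathrm{Sym}_0$ is not injective, that is, when the sum of the squares of its maximal minors vanishes. This sum is a polynomial in the entries of $\theta$, hence a real-analytic function on the connected manifold $\mathrm{SO}(d)^m$, and it is nonzero at $\theta^\circ$. The zero set of a real-analytic function that does not vanish identically on a connected manifold is null.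
\end{proof}

\subsection{Bad pairs $(\theta,r)$}

Fix an integer $K\ge\max(3,m)$ and $\kappa\in(0,\frac14)$. Let $\varepsilon_0$ be as in Proposition~\ref{prop:count} and fix $\varepsilon>0$ with $2\varepsilon\le\varepsilon_0$, $2\varepsilon m\le\kappa$, $\varepsilon<\frac14$. For an integer $t\ge0$ and $R=2^t$ let $\mathcal B_t\subset\mathcal G^m$ be the set of $(\theta,r)$ with $\theta\in\Theta_K$, $r\in[\frac1K,1-\frac1K]^m$ such that
\[
|\widehat{\mu_{x,p}}(R\omega)|\ge R^{-\varepsilon}\quad\text{for some $b$ with $b_1=0$, $|b|=1$, some $p\in\Delta$, some $2\le|\omega|\le4$},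
\]
where $x=(\theta,r,b)$. Proposition~\ref{prop:count} concerns one $p$ at a time. The weights are cheap to discretize: $\widehat\mu(R\omega)$ sees only about $\log R$ letters, so it is Lipschitz in $p$ with constant about $\log R$, not $R$, and a net of mesh $R^{-2\varepsilon}$ suffices.

\begin{lemma}\label{lem:pairs}
For $t$ large and $R=2^t$ we have $\mathcal N(\mathcal B_t,1/R)\le CR^{D+2\kappa}$. If $d=2$, then $\mathcal N(\mathcal B_t,1/R)\le CR^{2\kappa}$.
\end{lemma}

\begin{proof}
\emph{The weights.} For $x\in X_0$, $p,p'\in\Delta$, $|\xi|\le4R$ and $l\ge1$,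
\[
|\widehat{\mu_{x,p}}(\xi)-\widehat{\mu_{x,p'}}(\xi)|\le l\,\|p-p'\|_1+CR(r^*)^l .
\]
To see this, replace $F_w$ by $b_{w|l}$ for both measures. Since $|F_w-b_{w|l}|\le C(r^*)^l$, each replacement costs at most $CR(r^*)^l$. What remains is a function of modulus $1$ of the first $l$ letters, whose two laws are $l$-fold products at $\ell^1$ distance at most $l\|p-p'\|_1$, as one sees by changing one factor at a time. Take $l\le C\log R$ with $CR(r^*)^l\le R^{-1}$. Let $\Pi\subset\Delta$ be a largest $R^{-2\varepsilon}$-separated set for the $\ell^1$ norm; then $|\Pi|\le CR^{2\varepsilon m}\le CR^\kappa$. For $t$ large, every point of $\mathcal B_t$ has a witness $(b,p',\omega)$ with $p'\in\Pi$, $|b|=1$, $2\le|\omega|\le4$ and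
\[
|\widehat{\mu_{x,p'}}(R\omega)|\ge R^{-\varepsilon}-C(\log R)R^{-2\varepsilon}-R^{-1}\ge\tfrac12R^{-\varepsilon}\ge R^{-2\varepsilon}.
\]
Let $\mathcal S\subset\mathcal B_t$ be $1/R$-separated. Some $p'\in\Pi$ serves a subset $\mathcal S'$ with $|\mathcal S'|\ge|\mathcal S|/|\Pi|$.

\emph{Scaling.} Let $(\theta,r)\in\mathcal S'$ have witness $(b,p',\omega)$, and let $\gamma\in[\frac12,2]$. Replacing $b$ by $\gamma b$ multiplies $F_w$ by $\gamma$, so $\langle\omega,F_w\rangle$ is the same at $(\theta,r,\gamma b;\omega/\gamma)$. Also $|\gamma b|\in[\frac12,2]$ and $|\omega/\gamma|\in[1,8]\subset[1,C_0]$. So this point lies in $\mathfrak B_{p'}(R,R^{-2\varepsilon})$. Let $\gamma$ run through at least $R$ values that are $1/R$-separated. The resulting points are $1/R$-separated because $|\gamma b-\gamma'b|=|\gamma-\gamma'|$, and points over different elements of $\mathcal S'$ are $1/R$-separated because their projections to $\mathcal G^m$ are. Proposition~\ref{prop:count} gives $|\mathcal S'|R\le R^{k+\kappa}$, so $|\mathcal S'|\le R^{D+\kappa}$ and $|\mathcal S|\le CR^{D+2\kappa}$.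

\emph{The plane.} For $d=2$ identify $\mathbb R^2$ with $\mathbb C$ and $\mathcal G$ with $\mathbb C\setminus\{0\}$. This group is commutative, so conjugation does not move $(\theta,r)$ either. For complex $\gamma$ with $\frac12\le|\gamma|\le2$, replacing $b$ by $\gamma b$ multiplies $F_w$ by $\gamma$, and $\langle\omega/\bar\gamma,\gamma F_w\rangle=\operatorname{Re}\big((\bar\omega/\gamma)\gamma F_w\big)=\langle\omega,F_w\rangle$. So $(\theta,r,\gamma b;\omega/\bar\gamma)\in\mathfrak B_{p'}(R,R^{-2\varepsilon})$, and again $|\gamma b-\gamma'b|=|\gamma-\gamma'|$. The annulus contains $cR^2$ points that are $1/R$-separated. Since $k=2$, we get $|\mathcal S'|\,cR^2\le R^{2+\kappa}$ and $|\mathcal S|\le CR^{2\kappa}$.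
\end{proof}

\subsection{Conclusion}

We first record what it means to avoid the sets $\mathcal B_t$. Let $\theta\in\Theta_K$, $r\in[\frac1K,1-\frac1K]^m$, and suppose $(\theta,r)\notin\mathcal B_t$ for all $t\ge t_0$. Let $\mu'$ be the measure of a normalized system with these $(\theta,r)$ and $p\in\Delta$. If $|\xi|\ge2^{t_0+1}$, write $\xi=2^t\omega$ with $t\ge t_0$ and $2\le|\omega|\le4$; then $|\widehat{\mu'}(\xi)|<2^{-t\varepsilon}\le(|\xi|/4)^{-\varepsilon}$. If $0<|\xi|\le2^{t_0+1}$, then $|\widehat{\mu'}(\xi)|\le1\le(2^{t_0+1}/|\xi|)^\varepsilon$. With \eqref{eq:normal}, every non-trivial system with these $(\theta,r)$ and $p\in\Delta$ satisfies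
\begin{equation}\label{eq:decay}
|\widehat\mu(\xi)|\le2^{(t_0+2)\varepsilon}(s_\Phi|\xi|)^{-\varepsilon}\qquad(\xi\ne0).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $K,\kappa,\varepsilon$ as above. By Lemma~\ref{lem:pairs}, $\mathcal B_t$ is covered by $CR^{D+2\kappa}$ balls of radius $1/R$. The projection to $\mathrm{SO}(d)^m$ is $1$-Lipschitz, and balls of radius $1/R$ there have Haar measure at most $CR^{-mD}$. So the projection of $\mathcal B_t$ is contained in a finite union of balls of measure at most $CR^{-(m-1)D+2\kappa}\le C2^{-t/2}$, because $(m-1)D\ge1$ and $2\kappa<\frac12$. By the Borel--Cantelli lemma for these unions, there is a null set $\mathcal E_K$ such that each $\theta\in\Theta_K\setminus\mathcal E_K$ lies in the projection of $\mathcal B_t$ for only finitely many $t$. For such $\theta$ there is $t_0$ with $(\theta,r)\notin\mathcal B_t$ for all $t\ge t_0$ and \emph{all} $r\in[\frac1K,1-\frac1K]^m$, and \eqref{eq:decay} holds uniformly in $r$, $p\in\Delta$ and $b$.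

By Lemma~\ref{lem:null}, almost every $\theta$ is irreducible and lies outside $\mathcal E_K$ for all integers $K\ge\max(3,m)$. Such a $\theta$ lies in $\Theta_{K}$ for all large $K$. Given $K\ge2$, choose an integer $K'\ge\max(3,m,K)$ with $\theta\in\Theta_{K'}$. The ranges of $r$ and $p$ for $K$ are contained in those for $K'$, so \eqref{eq:decay} for $K'$ is the uniform statement. Every $r\in(0,1)^m$ and every positive $p$ lie in these ranges for some $K$, which gives the first statement.
\end{proof}

\section{The size of the exceptional set}\label{sec:dim}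

We recall three properties of Hausdorff dimension. It does not increase under Lipschitz maps; the dimension of a countable union is the supremum of the dimensions; and a smooth submanifold of dimension $D$ has Hausdorff dimension $D$. Moreover, if $S_t$ is covered by $C2^{t a}$ balls of radius $2^{-t}$ for all large $t$, then $\dim_H\limsup_tS_t\le a$: for $a'>a$ the balls with $t\ge t_0$ cover the $\limsup$, and $\sum_{t\ge t_0}C2^{ta}2^{-ta'}\to0$ as $t_0\to\infty$.

For the lower bounds we need one irreducible exceptional tuple. The resonance of Example~\ref{ex:cantor} survives when the rotations preserve $\mathbb Z^d$. There is no product formula to show that the resonant values are nonzero, so we argue by singularity.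

\begin{lemma}\label{lem:lattice}
The tuple $\theta^\circ$ lies in $\mathcal E_{\mathrm{irr}}$.
\end{lemma}

\begin{proof}
It is irreducible by Lemma~\ref{lem:null}. All $\theta^\circ_j$ lie in the finite group $\Gamma$ of signed permutation matrices of determinant $1$, which preserves $\mathbb Z^d$. Choose an integer $L\ge2$ with $L^d>m$, and take $r_j=1/L$, $b_2=e_1$, $b_j=0$ for $j\ne2$, and any positive $p$. The measure $\mu$ is non-trivial since $f_1$ fixes only $0$ and $f_2(0)\ne0$. For $|u|=l$ we have $b_u=\sum_{i<l}L^{-i}\theta^\circ_{u_1\cdots u_i}b_{u_{i+1}}\in L^{-(l-1)}\mathbb Z^d$. So for $a\in\mathbb Z^d$ all phases in \eqref{eq:code}, taken with the code of words of length $l$ and $\xi=L^la$, equal $1$, and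
\[
\widehat\mu(L^la)=\sum_{g\in\Gamma}\pi_l(g)\,\widehat\mu(g^\top a),
\]
where $\pi_l$ is the law of $\theta^\circ_{w|l}$. The probability vectors on the finite set $\Gamma$ form a compact set, so $\pi_l\to\pi_\infty$ along a subsequence. Along it, $\widehat\mu(L^la)\to\widehat{\mu_\infty}(a)$ for all $a\in\mathbb Z^d$, where $\mu_\infty=\sum_g\pi_\infty(g)\,g\mu$, because $\widehat{g\mu}(a)=\widehat\mu(g^\top a)$.

The measure $\mu$ is carried by the compact set $\{F_w\}$, which is covered by the $m^l$ balls of radius $CL^{-l}$ around the points $b_u$, $|u|=l$. Their total volume is at most $C(m/L^d)^l\to0$. So $\mu_\infty$ is carried by a Lebesgue null set, and its image on $\mathbb R^d/\mathbb Z^d$ is carried by a null set and differs from Haar measure. The Fourier coefficients of this image are the numbers $\widehat{\mu_\infty}(a)$, $a\in\mathbb Z^d$, and a probability measure on the torus whose coefficients vanish for all $a\ne0$ is Haar measure. Hence $\widehat{\mu_\infty}(a)\ne0$ for some $a\ne0$, and $\mu$ is not Rajchman.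
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
Part (i) is Example~\ref{ex:reducible} and Lemma~\ref{lem:null}.

\emph{Upper bounds in (ii).} Fix $K$ and $\kappa$, with $\varepsilon$ and $\mathcal B_t$ as in Section~\ref{sec:main}. Let $\mathcal F_K$ be the set of $(\theta,r)$ with $\theta\in\Theta_K$, $r\in[\frac1K,1-\frac1K]^m$ for which polynomial decay fails for some non-trivial $b$ and some $p\in\Delta$. By \eqref{eq:decay}, $\mathcal F_K\subset\limsup_t\mathcal B_t$. By Lemma~\ref{lem:pairs}, $\dim_H\mathcal F_K\le D+2\kappa$, and $\dim_H\mathcal F_K\le2\kappa$ if $d=2$. The set $\mathcal F_K$ does not depend on $\kappa$, so we may let $\kappa\to0$. If $\theta$ is irreducible and decay fails for some $r$, $b$, $p$, then $(\theta,r)\in\mathcal F_K$ for large $K$. So the set of pairs in the theorem is $\bigcup_K\mathcal F_K$ and has dimension at most $D$, respectively $0$. Its projection to $\mathrm{SO}(d)^m$ is $\mathcal E_{\mathrm{irr}}$, which obeys the same bounds.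

\emph{Lower bounds in (ii).} By Lemma~\ref{lem:lattice}, $\mathcal E_{\mathrm{irr}}\ne\emptyset$, which completes the case $d=2$. Let $d\ge3$ and $g\in\mathrm{SO}(d)$. If $\mu$ is self-similar for $(r_j,\theta_j,b_j,p_j)$, then $g\mu$ is self-similar for $(r_j,g\theta_jg^{-1},gb_j,p_j)$ and $\widehat{g\mu}(g\xi)=\widehat\mu(\xi)$. Irreducibility is preserved as well, since $V\mapsto gV$ matches the invariant subspaces. So $\mathcal E_{\mathrm{irr}}$ contains the orbit $\{g\theta^\circ g^{-1}:g\in\mathrm{SO}(d)\}$ under simultaneous conjugation. An orbit of a smooth action of a compact Lie group is a compact submanifold whose dimension is that of the group minus that of the stabilizer. By Lemma~\ref{lem:null} the stabilizer of $\theta^\circ$ consists of scalar orthogonal matrices and is contained in $\{\pm I\}$. The orbit therefore has dimension $D$, and $\dim_H\mathcal E_{\mathrm{irr}}=D$.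
\end{proof}

\begin{thebibliography}{1}

\bibitem{Sahlsten}
Tuomas Sahlsten, \emph{Fourier transforms and iterated function systems}, arXiv:2311.00585 (2023).

\end{thebibliography}
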